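\title{The maximal weight of $(N,\gamma)$-hyperelliptic numerical semigroups}

\begin{abstract}
A numerical semigroup is $(N,\gamma)$-hyperelliptic if its first $\gamma$ positive elements are multiples of $N$, the last of them is $2\gamma N$, and it contains $(2\gamma+1)N$. For a prime $N\ge 3$ and large genus $g$ we prove a sharp upper bound for the weight of such a semigroup. The bound is attained exactly when $a=\frac{2(g-\gamma)}{N-1}+1$ is an integer not divisible by $N$, and then only by $N\langle 2,2\gamma+1\rangle+\langle a,a+N\rangle$. This proves a conjecture posed in a paper of Barbosa da Silva and Cotterill, with a threshold for $g$ that is linear in $\gamma$. The conclusion of the conjecture fails for every composite $N$, and for $N=2$ with $\gamma\ge1$. The proof attaches one integer to each residue class modulo $N$ and controls these integers with the Cauchy--Davenport theorem.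
\end{abstract}

\section{Introduction}

Let $\mathbb N=\{0,1,2,\dots\}$. A \emph{numerical semigroup} is a submonoid $S$ of $(\mathbb N,+)$ with finite complement. The elements $\ell_1<\dots<\ell_g$ of $\mathbb N\setminus S$ are the \emph{gaps} of $S$, their number $g$ is the \emph{genus}, and the \emph{weight} of $S$ is
\[
w(S)=\sum_{i=1}^g(\ell_i-i)=\sigma(S)-\frac{g(g+1)}2 ,
\]
where $\sigma(S)$ denotes the sum of the gaps. We write $\langle a_1,\dots,a_k\rangle$ for the submonoid of $\mathbb N$ generated by positive integers $a_1,\dots,a_k$, and $mA=\{mx:x\in A\}$, $A+B=\{x+y:x\in A,\ y\in B\}$.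

The weight vanishes exactly when the gaps are $1,\dots,g$, and it measures how far the gaps are pushed up from this lowest position. Closure under addition limits the push: $\ell_i\le 2i-1$ (Lemma~\ref{lem:T}), so $w(S)\le g(g-1)/2$, with equality only for $S=\langle 2,2g+1\rangle$. This is the only semigroup of genus $g$ that contains $2$.

What is the largest weight of a semigroup of genus $g$ that contains a given $N\ge3$? Such a semigroup is the union of $N\mathbb N$ and of progressions $s_c+N\mathbb N$, one in each nonzero residue class $c$ modulo $N$. The genus determines $\sum_c s_c$, and the weight equals $\frac1{2N}\sum_c s_c^2$ up to a term that depends only on $N$ and $g$ (see \eqref{eq:sum} and \eqref{eq:sigma} below). A large weight therefore means that the $s_c$ are widely spread. If the smallest of them is $a$ and is prime to $N$, then the class of $ia$ starts at $ia$ or earlier, and the widest spread that one expects is $a,2a,\dots,(N-1)a$. This is the semigroup $\langle N,a\rangle$, of genus $(N-1)(a-1)/2$.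

The following class of semigroups extends the condition $N\in S$.

\begin{definition}
Let $N\ge2$ and $\gamma\ge0$ be integers. A numerical semigroup $S$ is \emph{$(N,\gamma)$-hyperelliptic} if
\begin{enumerate}
\item[(H1)] its first $\gamma$ positive elements $n_1<\dots<n_\gamma$ are multiples of $N$, and $n_\gamma=2\gamma N$;
\item[(H2)] $(2\gamma+1)N\in S$.
\end{enumerate}
\end{definition}

For $\gamma=0$ condition (H1) is empty and (H2) says that $N\in S$. In general the multiples of $N$ in $S$ form a set $NT$, where $T$ is a numerical semigroup of genus $\gamma$ (Lemma~\ref{lem:T}). To guess the semigroup of largest weight, take for $T$ the semigroup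
\[
T_0=\langle 2,2\gamma+1\rangle ,
\]
which has the largest gap sum in genus $\gamma$, and keep the progressions $ia+N\mathbb N$ in the nonzero classes. The genus is then $\gamma+(N-1)(a-1)/2$, so genus $g$ requires
\begin{equation}\label{eq:a}
a=\frac{2(g-\gamma)}{N-1}+1 .
\end{equation}
Throughout the paper $a$ denotes this rational number. When it is a positive integer, put
\begin{equation}\label{eq:SN}
S_N(g)=N\langle 2,2\gamma+1\rangle+\langle a,\,a+N\rangle .
\end{equation}
For $\gamma=0$ this is $\langle N,a\rangle$. For $\gamma\ge1$ the generator $a+N$ makes up for the absence of $N$ and fills the progression $a+N\mathbb N$ (Lemma~\ref{lem:cand}).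

The guess ignores one possibility. If $\gamma\ge1$, a nonzero class may have gaps above its first element, and such \emph{holes} raise the weight. Whether they pay is the question. Consider the following statement.

\begin{quote}
$(\mathrm P_{N,\gamma})$\quad There is $g_0$ such that for every $g\ge g_0$ with $a\in\mathbb Z$ and $N\nmid a$, the set $S_N(g)$ is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$, and every other $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$ has strictly smaller weight.
\end{quote}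

The problem comes from the paper of Barbosa da Silva and Cotterill \cite{BC}; in precise form, the conjecture is that $(\mathrm P_{N,\gamma})$ holds for every prime $N\ge3$ and every $\gamma\ge0$. In terms of $g$, the two conditions say that $\frac{N-1}2$ divides $g-\gamma$ and that the residue of $\frac{2(g-\gamma)}{N-1}$ modulo $N$ is not $N-1$. The conjecture is true.

\begin{theorem}\label{thm:main}
Let $N\ge3$ be prime, $\gamma\ge0$ and $g_0=\gamma+N^2(N-1)^2\gamma^2$. For every $g\ge g_0$ with $a\in\mathbb Z$ and $N\nmid a$, the set $S_N(g)$ is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$, and every other $(N,\gamma)$-hyperelliptic semigroup of genus $g$ has strictly smaller weight.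
\end{theorem}

A finer count of the holes gives a bound for every large $g$. For $N\ge2$, $\gamma\ge0$ and $g\in\mathbb Z$ put
\begin{equation}\label{eq:W}
W=N\gamma^2+\frac{(2N-1)(g-\gamma)^2}{3(N-1)}+\frac{(N-2)(g-\gamma)}6-\frac{g(g+1)}2 .
\end{equation}

\begin{theorem}\label{thm:sharp}
Let $N\ge3$ be prime, $\gamma\ge0$, and let $g$ be any integer with $a>2N^3\gamma$; for example, any $g\ge\gamma+N^3(N-1)\gamma$. Every $(N,\gamma)$-hyperelliptic semigroup $S$ of genus $g$ satisfies $w(S)\le W$, with equality if and only if $a\in\mathbb Z$, $N\nmid a$ and $S=S_N(g)$. In particular $(\mathrm P_{N,\gamma})$ holds with $g_0=\gamma+N^3(N-1)\gamma$.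
\end{theorem}

Thus the two conditions on $g$ in the conjecture are exactly those under which the bound $W$ is attained for large $g$. The values of $g_0-\gamma$ in the two theorems have ratio $(N-1)\gamma/N$ when $\gamma\ge1$, so the first threshold is the smaller one for $\gamma=1$ and the second for $\gamma\ge2$. For fixed $N$, linear order in $\gamma$ is optimal. Indeed, let $\gamma\ge1$. The element $a\in S_N(g)$ is not a multiple of $N$, so by (H1) the set $S_N(g)$ can be $(N,\gamma)$-hyperelliptic only if $a>2\gamma N$; the value $a=2\gamma N-1$ shows that every valid $g_0$ exceeds $\gamma+(N-1)(\gamma N-1)$.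

The primality hypothesis cannot be dropped.

\begin{theorem}\label{thm:which}
Let $N\ge2$ and $\gamma\ge0$. The statement $(\mathrm P_{N,\gamma})$ is true if and only if $N$ is an odd prime or $(N,\gamma)=(2,0)$. Moreover, if $N$ is composite, then for every large $g$ with $a\in\mathbb Z$ and $\gcd(a,N)=1$ some $(N,\gamma)$-hyperelliptic semigroup of genus $g$ has weight exceeding $w(S_N(g))$ by at least $\epsilon g^2$, with $\epsilon=\epsilon(N)>0$.
\end{theorem}

The proofs rest on an exact formula for $W-w(S)$ (Proposition~\ref{prop:deficit}), valid for all $N\ge2$, which weighs the gain from holes against the loss of spread. Section~\ref{sec:small} evaluates it by hand for $N=2$, where holes win, and for $(N,\gamma)=(3,1)$, where they lose. Sections~\ref{sec:spread} and~\ref{sec:holes} bound the loss from below and the gain from above for odd primes, and Section~\ref{sec:composite} treats composite $N$. The only external result used is the Cauchy--Davenport theorem.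

\section{The multiples of $N$ and the candidate $S_N(g)$}\label{sec:prelim}

One counting argument will serve both for semigroups and, in Section~\ref{sec:holes}, for sets that are not closed under addition.

\begin{lemma}\label{lem:pair}
Let $M\subseteq\mathbb N$ and $n\in\mathbb N\setminus(M+M)$. Then at least $\frac{n+1}2$ of the integers $0,1,\dots,n$ lie outside $M$.
\end{lemma}

\begin{proof}
The involution $x\mapsto n-x$ has at least $\frac{n+1}2$ orbits on $\{0,\dots,n\}$. Each orbit $\{x,n-x\}$ contains an integer outside $M$, since otherwise $n\in M+M$.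
\end{proof}

\begin{lemma}\label{lem:T}
\begin{enumerate}
\item[(i)] The gaps $\ell_1<\ell_2<\cdots$ of a numerical semigroup $T$ satisfy $\ell_i\le 2i-1$. If $T$ has genus $\gamma$, then $\sigma(T)\le\gamma^2$, with equality if and only if $T=\langle2,2\gamma+1\rangle$.
\item[(ii)] If $S$ is $(N,\gamma)$-hyperelliptic, then $T=\{t\in\mathbb N:Nt\in S\}$ is a numerical semigroup of genus $\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $T+T=T$, Lemma~\ref{lem:pair} applies to $n=\ell_i$. Exactly $i$ gaps lie in $[0,\ell_i]$, so $i\ge(\ell_i+1)/2$. Summing, $\sigma(T)\le\sum_{i=1}^\gamma(2i-1)=\gamma^2$, with equality exactly when the gaps are $1,3,\dots,2\gamma-1$. These are the gaps of $\langle2,2\gamma+1\rangle$, which consists of the even numbers and the odd numbers from $2\gamma+1$ on.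

(ii) The set $T$ contains $0$ and is closed under addition, and $t\mapsto Nt$ maps $\mathbb N\setminus T$ injectively to the gaps of $S$. So $T$ is a numerical semigroup. By (H1) the elements of $S$ in $[1,2\gamma N]$ are $n_1,\dots,n_\gamma$, all multiples of $N$. Hence $T$ has exactly $\gamma$ elements, and so exactly $\gamma$ gaps, in $[1,2\gamma]$. If $T$ had a further gap, then $2\gamma<\ell_{\gamma+1}\le2\gamma+1$ by (i), whereas $2\gamma+1\in T$ by (H2).
\end{proof}

In the upper bounds for the weight, (H1) and (H2) enter only through Lemma~\ref{lem:T}(ii).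

\begin{lemma}\label{lem:cand}
Let $N\ge2$, and let $a$ be an integer with $\gcd(a,N)=1$ and $a>2\gamma N$. Then
\[
S_N(g)=NT_0\cup\bigcup_{i=1}^{N-1}(ia+N\mathbb N),
\]
and this is an $(N,\gamma)$-hyperelliptic numerical semigroup of genus $g$.
\end{lemma}

\begin{proof}
The elements of $S_N(g)$ are the numbers $n=Nt+xa+y(a+N)$ with $t\in T_0$ and $x,y\in\mathbb N$, and $n\equiv(x+y)a\pmod N$. Since $\gcd(a,N)=1$, the classes of $0,a,\dots,(N-1)a$ are all the classes modulo $N$, and the class of $n$ is determined by $x+y$ modulo $N$.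

Suppose $N\mid x+y$. The case $x+y=0$ gives exactly $NT_0$. Otherwise $n$ is a multiple of $N$ with $n/N\ge a\ge2\gamma$, so $n\in NT_0$ because $T_0\supseteq[2\gamma,\infty)$.

Suppose $x+y\equiv i\pmod N$ with $1\le i\le N-1$. Then $x+y\ge i$, so $n\ge ia$ and $n\in ia+N\mathbb N$. Conversely, the pairs $(x,y)=(i,0)$ and $(i-1,1)$ give the set $ia+N(T_0+\{0,1\})$, which equals $ia+N\mathbb N$ because $T_0\supseteq2\mathbb N$.

There are $\gamma$ gaps divisible by $N$ and $\lfloor ia/N\rfloor$ gaps in the class of $ia$. The residues of $a,\dots,(N-1)a$ are $1,\dots,N-1$ in some order, so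
\[
\sum_{i=1}^{N-1}\Big\lfloor\frac{ia}N\Big\rfloor=\frac1N\cdot\frac{N(N-1)}2(a-1)=g-\gamma
\]
by \eqref{eq:a}, and the genus is $g$. Elements that are not multiples of $N$ are at least $a>2\gamma N$. Hence the elements in $[1,2\gamma N]$ are $2N,4N,\dots,2\gamma N$, which is (H1), and $(2\gamma+1)N\in NT_0$ gives (H2).
\end{proof}

Both hypotheses on $a$ are needed. If $\gcd(a,N)>1$, this common factor divides every element of $S_N(g)$, whose complement is then infinite. The inequality $a>2\gamma N$ was discussed after Theorem~\ref{thm:sharp}.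

\section{Levels, holes and a formula for the weight}\label{sec:levels}

In this section $N\ge2$ is arbitrary, $S$ is an $(N,\gamma)$-hyperelliptic semigroup of genus $g$, and $T$ is as in Lemma~\ref{lem:T}(ii). Residue classes modulo $N$ are regarded as subsets of $\mathbb Z$. For a class $c\neq0$ let $S_c=S\cap c$, let $s_c=\min S_c$, let $r_c\in\{1,\dots,N-1\}$ be the residue of $c$, and let $k_c$ be the number of gaps of $S$ in $c$.

\subsection*{Levels}
When $\gamma\ge1$ the genus no longer determines $\sum_c s_c$, because there may be gaps above $s_c$. We need a substitute for $s_c$ that counts all gaps of the class and still behaves well under addition. Let $A$ be a subset of a class $c$ that is bounded below and contains all large elements of $c$. Its \emph{level} is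
\[
m(A)=y+N\cdot\#\big((y+N\mathbb N)\setminus A\big)\qquad\text{for any }y\in c\text{ with }y\le\min A .
\]
Lowering $y$ by $N$ adds one missing element, so $m(A)$ does not depend on $y$. The level is the point where $A$ would start if its missing elements were pushed down as far as possible. It has three properties.
\begin{enumerate}
\item[(L1)] $m(A+t)=m(A)+t$ for $t\in\mathbb Z$. (Translate $y$ by $t$.)
\item[(L2)] If $A\subseteq B\subseteq c$, then $m(B)\le m(A)$, with equality only if $A=B$. (A common $y\le\min B$ gives $m(A)-m(B)=N\cdot\#(B\setminus A)$.)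
\item[(L3)] $m(A)\ge\min A$, with equality if and only if $A=\min A+N\mathbb N$. (Take $y=\min A$.)
\end{enumerate}
Put $m_c=m(S_c)$. The choice $y=r_c$ gives $m_c=r_c+Nk_c$. If $c,c'$ and $c+c'$ are nonzero, then $s_c+S_{c'}\subseteq S_{c+c'}$, and (L2), (L1), (L3) give
\begin{equation}\label{eq:sub}
m_{c+c'}\le s_c+m_{c'}\le m_c+m_{c'} .
\end{equation}
The levels $m_c$ have distinct residues, so they are distinct positive integers. List them as
\[
x_1<x_2<\dots<x_{N-1},\qquad x_i=m_{c_i}.
\]
The gaps of $S$ divisible by $N$ are the numbers $N\ell$ with $\ell$ a gap of $T$. Hence $\sum_{c\ne0}k_c=g-\gamma$, which shows that $a\ge1$ and that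
\begin{equation}\label{eq:sum}
x_1+\dots+x_{N-1}=\frac{N(N-1)}2+N(g-\gamma)=\frac{N(N-1)}2\,a .
\end{equation}
So the levels have the same sum as $a,2a,\dots,(N-1)a$. The loss of spread relative to this progression is measured by
\[
D=\sum_{i=1}^{N-1}\big(i^2a^2-x_i^2\big).
\]

\subsection*{Holes}
For $c\ne0$ let $M_c=\{n\in\mathbb N:s_c+Nn\in S\}$. Then $0\in M_c$, and $M_c\supseteq T$ because $s_c+NT\subseteq S$. Let $\mu_1<\dots<\mu_{h_c}$ be the elements of $\mathbb N\setminus M_c$; the numbers $s_c+N\mu_i$ are the holes of the class $c$. Each $\mu_i$ is a gap of $T$, so $h_c\le\gamma$. The choice $y=s_c$ in the definition of the level gives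
\begin{equation}\label{eq:msh}
m_c=s_c+Nh_c .
\end{equation}
Let $E_c$, the \emph{excess} of $c$, be the sum of the gaps of $S$ in $c$ minus its least conceivable value $\sum_{j=0}^{k_c-1}(r_c+Nj)$. The gaps in $c$ are the positive elements of $c$ below $s_c$ and the holes $s_c+N\mu_i$, while the comparison sum runs over the same elements below $s_c$ and the numbers $s_c+N(i-1)$, $1\le i\le h_c$. Therefore, by Lemma~\ref{lem:T}(i),
\begin{equation}\label{eq:E}
0\le E_c=N\sum_{i=1}^{h_c}\big(\mu_i-(i-1)\big)\le N\sigma(T)\le N\gamma^2 .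
\end{equation}

\begin{proposition}\label{prop:deficit}
Let $N\ge2$. Every $(N,\gamma)$-hyperelliptic semigroup $S$ of genus $g$ satisfies
\begin{equation}\label{eq:deficit}
W-w(S)=N\big(\gamma^2-\sigma(T)\big)+\frac D{2N}-\sum_{c\ne0}E_c ,
\end{equation}
whether or not $a$ is an integer. Under the hypotheses of Lemma~\ref{lem:cand}, $w(S_N(g))=W$.
\end{proposition}

\begin{proof}
For $m=r+Nk$ with $k\in\mathbb N$,
\begin{equation}\label{eq:prog}
\sum_{j=0}^{k-1}(r+Nj)=\frac{k(2r+Nk-N)}2=\frac{(m-r)(m+r-N)}{2N}=\frac{m^2-Nm+r(N-r)}{2N}.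
\end{equation}
Sum this over the nonzero classes, using \eqref{eq:sum} and $\sum_{r=1}^{N-1}r(N-r)=N(N^2-1)/6$, and add the excesses and the gaps divisible by $N$:
\begin{equation}\label{eq:sigma}
\sigma(S)=N\sigma(T)+\frac1{2N}\sum_{i=1}^{N-1}x_i^2-\frac{N(N-1)a}4+\frac{N^2-1}{12}+\sum_{c\ne0}E_c .
\end{equation}
Substitute $\sum_ix_i^2=\frac{(N-1)N(2N-1)}6a^2-D$. The terms that depend only on $N$ and $a$ add up to
\[
\frac{N-1}{12}\big[(2N-1)a^2-3Na+N+1\big]=\frac{(N-1)(a-1)}{12}\big[(2N-1)(a-1)+N-2\big],
\]
and since $a-1=\frac{2(g-\gamma)}{N-1}$, this equals $\frac{(2N-1)(g-\gamma)^2}{3(N-1)}+\frac{(N-2)(g-\gamma)}6$. Subtracting $g(g+1)/2$ and comparing with \eqref{eq:W} gives \eqref{eq:deficit}. By Lemma~\ref{lem:cand}, the semigroup $S_N(g)$ has $T=T_0$, levels $x_i=ia$ and no holes, so all three terms on the right of \eqref{eq:deficit} vanish.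
\end{proof}

The first term in \eqref{eq:deficit} is nonnegative by Lemma~\ref{lem:T}(i). Everything depends on the comparison of $D/(2N)$ with $\sum_cE_c$.

\section{The cases $N=2$ and $(N,\gamma)=(3,1)$}\label{sec:small}

For $N=2$ there is a single nonzero class, \eqref{eq:sum} reads $x_1=a=2(g-\gamma)+1$, and $D=0$. Nothing penalizes holes.

\begin{proposition}\label{prop:two}
The statement $(\mathrm P_{2,\gamma})$ is true for $\gamma=0$ and false for $\gamma\ge1$.
\end{proposition}

\begin{proof}
The integer $a$ is odd, so every $g$ satisfies the conditions in $(\mathrm P_{2,\gamma})$. If $\gamma=0$, then $T=\mathbb N$, there are no holes, and \eqref{eq:msh} shows that the odd class starts at $a$. So $S=2\mathbb N\cup(a+2\mathbb N)=S_2(g)$ is the only $(2,0)$-hyperelliptic semigroup of genus $g$.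

Let $\gamma\ge1$, let $g$ be so large that $b=2(g-2\gamma)+1>4\gamma$, and put $S'=2T_0\cup(b+2T_0)$. Adding an element of $2T_0$ preserves each of the two parts, and $(b+2t)+(b+2t')=2(b+t+t')\in2T_0$ because $b+t+t'\ge2\gamma$. So $S'$ is closed under addition. It has $\gamma$ even gaps, $\frac{b-1}2=g-2\gamma$ odd gaps below $b$ and $\gamma$ holes, hence genus $g$. Since $b>4\gamma$, its elements in $[1,4\gamma]$ are $4,8,\dots,4\gamma$, and $2(2\gamma+1)\in S'$; thus $S'$ is $(2,\gamma)$-hyperelliptic. Here $T=T_0$ and $\mu_i=2i-1$, so by \eqref{eq:E} the excess is $2\sum_{i=1}^\gamma i=\gamma(\gamma+1)$. As $a>b>4\gamma$, Proposition~\ref{prop:deficit} gives $w(S')-w(S_2(g))=\gamma(\gamma+1)>0$.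
\end{proof}

The smallest case with two nonzero classes and with holes shows the whole argument for odd primes.

\begin{example}\label{ex:three}
Let $N=3$ and $\gamma=1$. Then $a=g$, and $T=\{0,2,3,\dots\}=T_0$, the only semigroup of genus $1$. Let $c=c_1$; the other nonzero class is $2c$. By \eqref{eq:sum} we can write $x_1=g+\delta$ and $x_2=2g-\delta$ with $\delta\in\mathbb Z$. By \eqref{eq:sub}, $x_2\le2x_1$, which says $\delta\ge0$, and $x_1<x_2$ says $\delta<g/2$. We have
\[
D=5g^2-(g+\delta)^2-(2g-\delta)^2=2\delta(g-\delta).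
\]
Each class has at most the one hole $\mu_1=1$, of excess $3$. So \eqref{eq:deficit} becomes
\[
W-w(S)=\frac{\delta(g-\delta)}3-E_c-E_{2c},\qquad E_c,E_{2c}\in\{0,3\}.
\]
If $\delta\ge1$, then $\delta(g-\delta)\ge g-1$, since $\delta(g-\delta)$ increases with $\delta$ on $[0,g/2]$. The loss grows with $g$ and the gain is at most $6$, so $w(S)<W$ as soon as $g\ge20$. If $\delta=0$, the sharper inequality in \eqref{eq:sub} gives $2g=m_{2c}\le s_c+g$. Hence $s_c\ge g=m_c$, and $S_c=g+3\mathbb N$ by (L3). Then $S_{2c}\supseteq2g+3\mathbb N$, both sets have level $2g$, and they coincide by (L2). So $3\nmid g$, and $S=S_3(g)$ if $g>6$ by Lemma~\ref{lem:cand}. This proves $(\mathrm P_{3,1})$ with $g_0=20$.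

No smaller $g_0$ works. The semigroup $\langle6,9,17\rangle=3T\cup(17+3T)\cup(34+3T)$ is $(3,1)$-hyperelliptic with levels $20$ and $37$, so $g=19$, $\delta=1$, both classes have a hole, and $W-w=\frac{18}3-6=0$. Directly: its gaps are $3$; $2,5,\dots,14$ and $20$; $1,4,\dots,31$ and $37$. The gaps of $S_3(19)=\langle6,9,19,22\rangle$ are $3$; $1,4,\dots,16$; $2,5,\dots,35$. Both sums are $276$.
\end{example}

The example has three steps: subadditivity of the levels makes $D$ nonnegative and of order $a\delta$; the excesses are bounded independently of $g$; and $\delta=0$ leaves no room for holes. We now carry out these steps for every odd prime, with $\delta_1=x_1-a$ in the role of $\delta$.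

\section{The spread of the levels}\label{sec:spread}

In this section and the next, $N\ge3$ is prime and $S$ is an $(N,\gamma)$-hyperelliptic semigroup of genus $g$.

Iterating \eqref{eq:sub} along the multiples of the lowest class gives $x_i\le ix_1$. For $N=3$ this was enough, but for $N\ge5$ more is needed: for $N=5$ and small $\delta>0$ the numbers $a+\delta,\ 2a-8\delta,\ 3a+3\delta,\ 4a+4\delta$ satisfy these inequalities and \eqref{eq:sum}, and have $D=-20a\delta-90\delta^2<0$. What excludes them is $x_4\le2x_2$. The difficulty in proving such an inequality is that \eqref{eq:sub} is indexed by classes, whereas $D$ is indexed by the order of the levels, and we do not know which class occupies which place. A lower bound for sumsets in $\mathbb Z/N$ that depends only on cardinalities removes this difficulty.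

\begin{theorem}[Cauchy--Davenport]\label{thm:CD}
If $N$ is prime and $A,B\subseteq\mathbb Z/N$ are nonempty, then $|A+B|\ge\min(N,|A|+|B|-1)$.
\end{theorem}

\begin{lemma}\label{lem:subadd}
If $i,j\ge1$ and $i+j\le N-1$, then $x_{i+j}\le x_i+x_j$.
\end{lemma}

\begin{proof}
Put $c_0=0$, $x_0=0$, $A=\{c_0,\dots,c_i\}$ and $B=\{c_0,\dots,c_j\}$. By Theorem~\ref{thm:CD}, $|A+B|\ge i+j+1$, so $A+B$ contains at least $i+j$ nonzero classes. Such a class has the form $c_u+c_v$ with $u\le i$ and $v\le j$. Its level is at most $x_u+x_v$: by \eqref{eq:sub} if $u,v\ge1$, and with equality if $u=0$ or $v=0$. So at least $i+j$ levels are at most $x_i+x_j$.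
\end{proof}

To turn this into a bound for $D$, compare partial sums. For $0\le j\le N-1$ put
\[
X_j=x_1+\dots+x_j,\qquad\delta_j=X_j-\frac{j(j+1)}2\,a .
\]
Then $\delta_0=0$, $\delta_1=x_1-a$, and $\delta_{N-1}=0$ by \eqref{eq:sum}.

\begin{lemma}\label{lem:D}
We have $\delta_j\ge0$ for all $j$, and $D\ge a\sum_{j=1}^{N-2}\delta_j\ge a\delta_1$.
\end{lemma}

\begin{proof}
Let $1\le j\le N-2$. Summing $x_{j+1}\le x_i+x_{j+1-i}$ over $1\le i\le j$ gives $jx_{j+1}\le2X_j$, hence $X_{j+1}\le\frac{j+2}jX_j$, that is,
\[
\frac{X_{j+1}}{(j+1)(j+2)}\le\frac{X_j}{j(j+1)} .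
\]
So $X_j/(j(j+1))$ is nonincreasing in $j$. Its value at $j=N-1$ is $a/2$ by \eqref{eq:sum}, and therefore $\delta_j\ge0$.

Put $z_i=ia+x_i$, so that $z_{j+1}-z_j=a+x_{j+1}-x_j\ge a$. Since $ia-x_i=\delta_{i-1}-\delta_i$ and $\delta_0=\delta_{N-1}=0$, summation by parts gives
\[
D=\sum_{i=1}^{N-1}(\delta_{i-1}-\delta_i)z_i=\sum_{j=1}^{N-2}\delta_j(z_{j+1}-z_j)\ge a\sum_{j=1}^{N-2}\delta_j .
\]
The last sum contains $\delta_1$ because $N\ge3$, and $a\ge1$.
\end{proof}

\section{The cost of holes}\label{sec:holes}

Write $c=c_1$ for the class of lowest level, and $s=s_c$, $h=h_c$, $M=M_c$, so that $x_1=s+Nh$ by \eqref{eq:msh}. Since $N$ is prime, the classes $c,2c,\dots,(N-1)c$ are exactly the nonzero classes, and \eqref{eq:sum} can be written as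
\begin{equation}\label{eq:multiples}
\sum_{t=1}^{N-1}\big(tx_1-m_{tc}\big)=\frac{N(N-1)}2\,\delta_1 .
\end{equation}
Thus $\delta_1$ measures the total amount by which the levels $m_{tc}$ fall short of $tx_1$. A hole in $c$ means that $s$ is smaller than $x_1$, which pulls down the levels of all the classes $tc$ with $t\ge2$ and so forces $\delta_1$ to be positive.

\begin{lemma}\label{lem:rigid}
We have $\delta_1\ge(N-2)h$. If $\delta_1=0$, then $a\in\mathbb Z$, $N\nmid a$, and
\[
S=NT\cup\bigcup_{t=1}^{N-1}(ta+N\mathbb N).
\]
\end{lemma}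

\begin{proof}
Applying the first inequality in \eqref{eq:sub} repeatedly, we get $m_{tc}\le(t-1)s+m_c=tx_1-(t-1)Nh$ for $1\le t\le N-1$. By \eqref{eq:multiples},
\[
\frac{N(N-1)}2\,\delta_1\ge Nh\sum_{t=1}^{N-1}(t-1)=\frac{N(N-1)(N-2)}2\,h .
\]

Let $\delta_1=0$. Then $a=x_1$ is an integer in the nonzero class $c$. Since $N\ge3$, the inequality just proved gives $h=0$, that is, $S_c=a+N\mathbb N$. Adding copies of $a$ gives $S_{tc}\supseteq ta+N\mathbb N$, so $m_{tc}\le ta=tx_1$. All terms in \eqref{eq:multiples} are nonnegative and their sum is $0$, so $m_{tc}=ta$, and $S_{tc}=ta+N\mathbb N$ by (L2).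
\end{proof}

For $N=2$ the factor $N-2$ vanishes: $\delta_1=0$ always holds and holes survive, as in Proposition~\ref{prop:two}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $g\ge g_0$, $a\in\mathbb Z$ and $N\nmid a$. By \eqref{eq:a}, $a\ge2N^2(N-1)\gamma^2+1>2\gamma N$, and $\gcd(a,N)=1$ because $N$ is prime. Lemma~\ref{lem:cand} gives the first assertion, and $w(S_N(g))=W$ by Proposition~\ref{prop:deficit}. Let $S$ be $(N,\gamma)$-hyperelliptic of genus $g$; recall that $\delta_1\ge0$.

Suppose $\delta_1>0$. Then $\delta_1=x_1-a$ is an integer, so $\delta_1\ge1$ and $D\ge a$ by Lemma~\ref{lem:D}. By \eqref{eq:deficit}, Lemma~\ref{lem:T}(i) and \eqref{eq:E},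
\[
W-w(S)\ge\frac a{2N}-(N-1)N\gamma^2>0 .
\]

Suppose $\delta_1=0$. By Lemma~\ref{lem:rigid} the levels are $a,2a,\dots,(N-1)a$ and there are no holes, so $W-w(S)=N(\gamma^2-\sigma(T))$. By Lemma~\ref{lem:T}(i) this is positive unless $T=T_0$, in which case $S=S_N(g)$ by Lemma~\ref{lem:cand}.
\end{proof}

This argument used that $\delta_1$ is an integer, and it paid $N\gamma^2$ for each class however small $\delta_1$ is. Both defects disappear if the total excess is bounded by a multiple of $\delta_1$, for then it can be compared directly with $D\ge a\delta_1$.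

The excess depends on the number of holes and on how high they sit. For a class $c'\ne0$ with holes given by $\mu_1<\dots<\mu_{h_{c'}}$, put $e_{c'}=\mu_{h_{c'}}+1-h_{c'}$ if $h_{c'}>0$, and $e_{c'}=0$ otherwise. The number of elements of $M_{c'}$ below $\mu_i$ is $\mu_i-(i-1)$. This number is nondecreasing in $i$ and equals $e_{c'}$ for $i=h_{c'}$, so \eqref{eq:E} gives
\begin{equation}\label{eq:Ehe}
E_{c'}\le Nh_{c'}e_{c'} .
\end{equation}
Let $\varphi_{c'}$ be the least element of $c'$ that lies in $S$ together with all larger elements of $c'$. It is $s_{c'}+N(\mu_{h_{c'}}+1)$ if $h_{c'}>0$ and $s_{c'}$ otherwise, so in both cases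
\begin{equation}\label{eq:phi}
\varphi_{c'}=s_{c'}+N(h_{c'}+e_{c'})=m_{c'}+Ne_{c'} .
\end{equation}
For the class of $17$ in $\langle6,9,17\rangle$, the first element is $17$, the level is $20$, and $\varphi=23$.

In \eqref{eq:Ehe} it suffices to bound one factor by a multiple of $\delta_1$ and the other by a multiple of $\gamma$. For the class $c$, Lemma~\ref{lem:rigid} controls $h$. For the other classes we control $e_{tc}$ instead: $S_{tc}$ contains sums of two elements of $S_c$, and a sumset fills up quickly.

\begin{lemma}\label{lem:holes}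
We have $\sum_{t=2}^{N-1}e_{tc}\le\frac{N-1}2\,\delta_1$ and $\sum_{c'\ne0}E_{c'}\le N^2\gamma\,\delta_1$.
\end{lemma}

\begin{proof}
Only $h$ natural numbers lie outside $M$. By Lemma~\ref{lem:pair}, every $n\in\mathbb N\setminus(M+M)$ satisfies $\frac{n+1}2\le h$, so $M+M$ contains all integers $n\ge2h$. For $2\le t\le N-1$,
\[
S_{tc}\supseteq(t-2)s+S_c+S_c=ts+N(M+M),
\]
hence $\varphi_{tc}\le ts+2Nh=tx_1-(t-2)Nh\le tx_1$. By \eqref{eq:phi} this says $tx_1-m_{tc}\ge Ne_{tc}$. The term $t=1$ in \eqref{eq:multiples} is $0$, so $N\sum_{t\ge2}e_{tc}\le\frac{N(N-1)}2\delta_1$, which is the first inequality. With \eqref{eq:Ehe} and $h_{tc}\le\gamma$ it gives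
\[
\sum_{t=2}^{N-1}E_{tc}\le N\gamma\,\frac{N-1}2\,\delta_1 .
\]
For the class $c$ itself, if $h>0$ then $\mu_h$ is a gap of $T$, so $\mu_h\le2\gamma-1$ by Lemma~\ref{lem:T}(i) and $e_c\le2\gamma$; if $h=0$ then $e_c=0$. By \eqref{eq:Ehe} and Lemma~\ref{lem:rigid},
\[
E_c\le2N\gamma h\le N\gamma\,\frac2{N-2}\,\delta_1 .
\]
It remains to see that $\frac{N-1}2+\frac2{N-2}\le N$. This is an equality for $N=3$, and for $N\ge4$ the second term is at most $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
If $g\ge\gamma+N^3(N-1)\gamma$, then $a-1\ge2N^3\gamma$ by \eqref{eq:a}, so the hypothesis holds. Let $a>2N^3\gamma$ and let $S$ be $(N,\gamma)$-hyperelliptic of genus $g$. By \eqref{eq:deficit} and Lemmas~\ref{lem:D} and~\ref{lem:holes},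
\[
W-w(S)\ge N\big(\gamma^2-\sigma(T)\big)+\delta_1\Big(\frac a{2N}-N^2\gamma\Big).
\]
The last bracket is positive, $\delta_1\ge0$, and $\sigma(T)\le\gamma^2$. Hence $w(S)\le W$, and equality forces $\delta_1=0$ and $\sigma(T)=\gamma^2$. In that case $T=T_0$ by Lemma~\ref{lem:T}(i); Lemma~\ref{lem:rigid} gives $a\in\mathbb Z$, $N\nmid a$ and describes $S$; and Lemma~\ref{lem:cand}, which applies since $a>2N^3\gamma\ge2\gamma N$, identifies $S$ with $S_N(g)$. Conversely, if $a\in\mathbb Z$ and $N\nmid a$, then $S_N(g)$ is $(N,\gamma)$-hyperelliptic of genus $g$ and weight $W$ by Lemma~\ref{lem:cand} and Proposition~\ref{prop:deficit}. This also proves the last assertion.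
\end{proof}

\section{Composite $N$}\label{sec:composite}

For fixed $N$ and $\gamma$, formula \eqref{eq:W} gives
\begin{equation}\label{eq:lead}
W+\frac{g(g+1)}2=\frac{2N-1}{3(N-1)}\,g^2+O(g)=\Big(\frac23+\frac1{3(N-1)}\Big)g^2+O(g).
\end{equation}
The leading coefficient decreases as $N$ grows. If $N$ has a divisor $d$ with $1<d<N$, an $(N,\gamma)$-hyperelliptic semigroup may contain all multiples of $d$ beyond $2\gamma N$. Up to boundedly many gaps it can then imitate $\langle d,b\rangle$ and reach the larger coefficient that belongs to $d$. Some care is needed only to obtain every large genus.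

\begin{proposition}\label{prop:comp}
Let $d\mid N$ with $1<d<N$, and let $\gamma\ge0$. For every large $g$ there is an $(N,\gamma)$-hyperelliptic semigroup $S$ of genus $g$ with
\[
\sigma(S)\ge\Big(\frac23+\frac1{3(d-1)}\Big)g^2+O(g),
\]
where the implied constant depends only on $N$ and $\gamma$.
\end{proposition}

\begin{proof}
Let $U=NT_0\cup\{n\in d\mathbb N:n>2\gamma N\}$. It is closed under addition: $NT_0$ is, all elements of $U$ are multiples of $d$, and a sum with a term exceeding $2\gamma N$ exceeds $2\gamma N$. The multiples of $N$ in $U$ are exactly $NT_0$, because $T_0\supseteq[2\gamma,\infty)$. Of the $2\gamma N/d$ multiples of $d$ in $[1,2\gamma N]$, the set $U$ contains $2N,4N,\dots,2\gamma N$ and omits the other $\kappa=\frac{2\gamma N}d-\gamma$.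

For $g\ge\kappa$ write $g-\kappa=\frac{d(d-1)}2q+f$ with $0\le f<\frac{d(d-1)}2$, put $b=1+dq$, and let
\[
S=U\cup\{n\equiv1\ (\mathrm{mod}\ d):n\ge b+fd\}\cup\bigcup_{j=2}^{d-1}\{n\equiv j\ (\mathrm{mod}\ d):n\ge jb\}.
\]
The shift by $fd$ adds $f$ gaps and absorbs the remainder of the division. It is made in the class of $1$ because a sum of two elements of $S$ that are not multiples of $d$ reaches this class only after passing $d$. Take $g$ so large that $b>2\gamma N$ and $b\ge f$.

\emph{Closure.} Adding an element of $U$ preserves $U$ and each of the other parts. Take two elements of $S$ with residues $i,j\in\{1,\dots,d-1\}$ modulo $d$; their sum $n$ is at least $(i+j)b$. If $i+j<d$, then $n$ has residue $i+j\ge2$ and lies in $S$. If $i+j=d$, then $n$ is a multiple of $d$ with $n\ge db>2\gamma N$, so $n\in U$. If $i+j>d$, then $n$ has residue $i+j-d\ge1$ and $n\ge(i+j-d)b+db\ge(i+j-d)b+fd$, so $n\in S$.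

\emph{Genus.} Since $jb\equiv j\pmod d$, the class of $j$ has $(jb-j)/d=jq$ natural numbers below $jb$. The genus is $\kappa+\sum_{j=1}^{d-1}jq+f=g$.

\emph{Conditions (H1) and (H2).} The multiples of $N$ in $S$ lie in $U$, so they form $NT_0$. All other elements of $S$ exceed $2\gamma N$, those of $U$ by definition and the rest because they are at least $b$. So the elements in $[1,2\gamma N]$ are $2N,\dots,2\gamma N$, and $(2\gamma+1)N\in S$.

\emph{Gap sum.} For $1\le j\le d-1$ the numbers $j,j+d,\dots,jb-d$ are gaps. By \eqref{eq:prog} with $(d,j,jb)$ in place of $(N,r,m)$, their sum is at least $(j^2b^2-djb)/(2d)$. Hence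
\[
\sigma(S)\ge\frac{(d-1)(2d-1)}{12}\,b^2-\frac{d(d-1)}4\,b .
\]
Since $b=1+\frac{2(g-\kappa-f)}{d-1}=\frac{2g}{d-1}+O(1)$, the right side is $\frac{2d-1}{3(d-1)}g^2+O(g)$, and $\frac{2d-1}{3(d-1)}=\frac23+\frac1{3(d-1)}$.
\end{proof}

\begin{remark}
These semigroups show how Lemma~\ref{lem:subadd} fails when $N$ is composite. The $N/d-1$ nonzero classes modulo $N$ that consist of multiples of $d$ have levels bounded in terms of $N$ and $\gamma$, and all other levels are at least $b$. So $x_{N/d}>x_1+x_{N/d-1}$ for large $g$. The sets $A$ and $B$ in the proof of the lemma then lie in a proper subgroup of $\mathbb Z/N$, and so does $A+B$.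
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:which}]
Odd primes are covered by Theorem~\ref{thm:main} and $N=2$ by Proposition~\ref{prop:two}. Let $N$ be composite and let $d$ be its least prime factor. For large $g$ with $a\in\mathbb Z$ and $\gcd(a,N)=1$, Lemma~\ref{lem:cand} applies, so $S_N(g)$ has genus $g$ and weight $W$, and $\sigma(S_N(g))$ is given by \eqref{eq:lead}. For $S$ as in Proposition~\ref{prop:comp},
\[
w(S)-w(S_N(g))=\sigma(S)-\sigma(S_N(g))\ge\frac13\Big(\frac1{d-1}-\frac1{N-1}\Big)g^2+O(g).
\]
The coefficient is positive, and the last assertion of the theorem holds with $\epsilon=\frac16\big(\frac1{d-1}-\frac1{N-1}\big)$. There are infinitely many such $g$: for $g=\gamma+\frac{N(N-1)}2q$ with $q\in\mathbb N$ we have $a=1+Nq$, which is prime to $N$. These $g$ satisfy the conditions in $(\mathrm P_{N,\gamma})$, and for all large ones $S_N(g)$ does not have maximal weight. So $(\mathrm P_{N,\gamma})$ is false.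
\end{proof}

\begin{thebibliography}{1}

\bibitem{BC}
Rafael Barbosa da Silva and Ethan Cotterill,
\emph{Weight bounds for $(3,\gamma)$-hyperelliptic curves},
arXiv:2001.08315 (2020).

\end{thebibliography}
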